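# Quadratic residues shatter sets of size $(1+o(1))\log_2 q$

## 1. Shattering by translates, and the nonzero squares

**Definition 1 (shattering, VC-dimension).** Let $(G,+)$ be an Abelian group and $S\subseteq G$. We say that $S$ shatters $Y=\{y_1,\dots,y_n\}\subseteq G$ (with distinct $y_j$) if for every $A\subseteq Y$ there is an $x\in G$ with
$$y_j\in A\iff y_j\in S+x\qquad(1\le j\le n),$$
where $S+x=\{z+x:z\in S\}$. The VC-dimension $\mathrm{VCdim}_G(S)$ is the largest cardinality of a set shattered by $S$.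

Different subsets $A$ need different translates $x$, so a shattered set of size $n$ forces $2^n\le|G|$. Hence $\mathrm{VCdim}_G(S)\le\log_2|G|$ always.

Example: $G=\mathbb F_5$, $S=\{1,4\}$, $Y=\{0,2\}$. The translates $S,S+1,S+2,S+3,S+4$ are $\{1,4\},\{2,0\},\{3,1\},\{4,2\},\{0,3\}$. They meet $Y$ in $\emptyset,\{0,2\},\emptyset,\{2\},\{0\}$. All four subsets occur, so $S$ shatters $Y$.

**Definition 2 (the set $\mathcal S_q$ and its convention).** Let $q$ be an odd prime power. Let $\chi$ be the quadratic character of $\mathbb F_q$: $\chi(0)=0$, $\chi(a)=1$ if $a$ is a nonzero square, $\chi(a)=-1$ otherwise. Put $\mathcal S_q=\{x^2:x\in\mathbb F_q^\times\}=\{a:\chi(a)=1\}$, viewed as a subset of the additive group $(\mathbb F_q,+)$. The element $0$ is treated as "half" an element of $\mathcal S_q$. Concretely, in the definition of shattering for $\mathcal S_q$ we require in addition that the $x$ with $A=Y\cap(\mathcal S_q+x)$ satisfies $x\notin Y$.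

Example: $\mathcal S_5=\{1,4\}$, the set of the previous example. With $Y=\{0,2\}$ the empty set was cut out only by $x=0$ and $x=2$, and both lie in $Y$. So under the convention $\{0,2\}$ is not shattered by $\mathcal S_5$. In fact no pair is: four patterns are needed and only $5-2=3$ values of $x$ are allowed. A single point $y$ is shattered, since $y-x$ runs over all nonzero elements. So $\mathrm{VCdim}_{\mathbb F_5}(\mathcal S_5)=1$.

**Definition 3 (pattern counts).** Since $y\in\mathcal S_q+x\iff\chi(y-x)=1$, we put, for points $y_1,\dots,y_n\in\mathbb F_q$ and $\sigma\in\{\pm1\}^n$,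
$$N_\sigma=\#\{x\in\mathbb F_q:\chi(y_j-x)=\sigma_j\text{ for all }j\}.\tag{1}$$
An $x$ counted by $N_\sigma$ is automatically outside $Y$. So $Y=\{y_1,\dots,y_n\}$ is shattered by $\mathcal S_q$ if and only if $N_\sigma>0$ for all $2^n$ patterns $\sigma$. Moreover, if all $N_\sigma>0$ for a tuple $(y_j)$, then the $y_j$ are distinct: if $y_i=y_j$ with $i\ne j$, a pattern with $\sigma_i\ne\sigma_j$ cannot occur. Finally, a subset of a shattered set is shattered (forget some coordinates of the pattern).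

Example: $q=7$, $\mathcal S_7=\{1,2,4\}$, $(y_1,y_2)=(0,1)$. The pairs $(\chi(0-x),\chi(1-x))$ for $x=2,3,4,5,6$ are $(-,-),(+,-),(-,+),(+,-),(+,+)$. So $N_{++}=N_{-+}=N_{--}=1$ and $N_{+-}=2$. The pair $\{0,1\}$ is shattered. A triple would need $8$ values of $x$ among $7-3=4$, so $\mathrm{VCdim}_{\mathbb F_7}(\mathcal S_7)=2$.

**Definition 4 (normalized dimension).** For odd prime powers $q$ put
$$\alpha_q=\frac{\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)}{\log_2q},\qquad\overline\alpha=\limsup_{q\to\infty}\alpha_q,\qquad\underline\alpha=\liminf_{q\to\infty}\alpha_q .$$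
Thus $0\le\alpha_q\le1$. Example: $\alpha_5=1/\log_25\approx0.43$ and $\alpha_7=2/\log_27\approx0.71$.

## 2. Does the dimension reach $\log_2q$ asymptotically?

The counting bound says that a shattered set has at most $\log_2q$ elements. If $\chi$ behaved like a fair coin, we would expect $N_\sigma\approx q2^{-n}$, which is large until $n$ is very close to $\log_2q$. It is known that $\underline\alpha\ge\frac12$ (we prove this in Section 4). The question, which comes from Brian McDonald, Anurag Sahay and Emmett L. Wyman, "The VC-dimension of quadratic residues in finite fields", arXiv:2210.03789 (2022), is to prove or disprove that $\underline\alpha=1$. It would follow that $\overline\alpha=\underline\alpha$ and $\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)=(1+o(1))\log_2q$.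

The statement is true. We shall prove three theorems.

**Theorem A.** For every $0<\epsilon<1$ and all $q\ge q_0(\epsilon)$, $\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)\ge\lfloor(1-\epsilon)\log_2q\rfloor$. Hence $\underline\alpha=\overline\alpha=1$, and $\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)=(1+o(1))\log_2 q$.

**Theorem B.** Let $K=3e^{30}$. For all large $q$,
$$\log_2q-\log_2\ln q-\log_2K-1\le\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)\le\log_2q .$$
Moreover, uniformly for integers $1\le n\le\log_2q-\log_2\ln q-\log_2K$, all but a proportion $O(q^{-1/10})$ of the $n$-element subsets of $\mathbb F_q$ are shattered.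

**Theorem C.** Let $c=1/2000$. Uniformly for integers $q\ge n\ge\log_2q-\log_2\ln q+\log_2(1/c)$, the proportion of $n$-element subsets of $\mathbb F_q$ that are shattered is $o(1)$.

So a typical set stops being shattered at size $\log_2q-\log_2\ln q+O(1)$. A heuristic for this value: write $\mu=q2^{-n}$. If each $N_\sigma$ were a Poisson variable of mean $\mu$, the expected number of missing patterns would be $2^ne^{-\mu}=(q/\mu)e^{-\mu}$, which passes from large to small when $\mu$ is about $\ln q$.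

## 3. Character sums, and the case of pairs

For $z=(z_1,\dots,z_r)\in\mathbb F_q^r$ and $T\subseteq[r]=\{1,\dots,r\}$ put
$$f_T(y)=\prod_{i\in T}(y-z_i),\qquad C_T=\sum_{y\in\mathbb F_q}\chi(f_T(y)),\qquad c(z_T)=C_T/q,$$
and $c(z_1,\dots,z_r)=c(z_{[r]})$. The entries $z_i$ may coincide unless we say otherwise. We use the following facts.

The **Weil bound** (e.g. Lidl–Niederreiter, *Finite Fields*, Thm 5.41): if $z_1,\dots,z_d$ are distinct and $d\ge1$, then
$$\Big|\sum_y\chi\Big(\prod_{i=1}^d(y-z_i)\Big)\Big|\le(d-1)\sqrt q.\tag{2}$$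
For $d=1$ the sum is $0$. For $d=2$ it is exact (ibid., Thm 5.48):
$$\sum_y\chi((y-a)(y-b))=-1\qquad(a\ne b).\tag{3}$$
Indeed, for $y\ne b$ we may divide by the square $(y-b)^2$, and $\frac{y-a}{y-b}=1+\frac{b-a}{y-b}$ runs over all $w\ne1$; so the sum is $\sum_{w\ne1}\chi(w)=0-\chi(1)=-1$.

A repeated factor disappears up to one point: $\chi((y-a)^2g(y))=\mathbf 1[y\ne a]\,\chi(g(y))$. So if $g$ is a product of $d\ge1$ distinct linear factors, then
$$\Big|\sum_y\chi((y-a)^2g(y))\Big|\le(d-1)\sqrt q+1.\tag{4}$$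

**Pairs by hand.** Let $n=2$. Expand $\sum_x\frac14(1+\sigma_1\chi(y_1-x))(1+\sigma_2\chi(y_2-x))$. By (3) it equals $\frac14(q-\sigma_1\sigma_2)$. An $x\notin Y$ contributes $1$ or $0$, according to whether it has the pattern $\sigma$. The two points $x=y_1$ and $x=y_2$ contribute $\frac14(1+\sigma_2\chi(y_2-y_1))$ and $\frac14(1+\sigma_1\chi(y_1-y_2))$. Hence
$$N_\sigma=\tfrac14\big(q-2-\sigma_1\sigma_2-\sigma_2\chi(y_2-y_1)-\sigma_1\chi(y_1-y_2)\big).$$
For $q=7$ and $(0,1)$ this is $\frac14(5-\sigma_1\sigma_2-\sigma_2+\sigma_1)$, which gives $1,2,1,1$ for $++,+-,-+,--$, as we found. In general $N_\sigma\ge\frac14(q-5)$, so every pair is shattered as soon as $q\ge7$.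

## 4. A fixed set: the Weil bound reaches $\frac12\log_2q$

The same expansion works for any fixed $Y$ of size $n$. Consider
$$\sum_x\prod_{j=1}^n\tfrac12(1+\sigma_j\chi(y_j-x))=2^{-n}\sum_{T\subseteq[n]}\Big(\prod_{j\in T}\sigma_j\Big)\sum_x\chi\Big(\prod_{j\in T}(y_j-x)\Big).$$
On the left, each $x\notin Y$ contributes its indicator, and each of the $n$ points $x\in Y$ contributes between $0$ and $\frac12$. On the right, $T=\emptyset$ gives $q2^{-n}$, and each other $T$ gives at most $2^{-n}(n-1)\sqrt q$ by (2). Therefore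
$$N_\sigma\ge q2^{-n}-(n-1)\sqrt q-\tfrac n2 .\tag{5}$$
If $n\le(\frac12-\epsilon)\log_2q$, then $q2^{-n}\ge q^{1/2+\epsilon}$, and the right side is positive for large $q$. So every $Y$ of that size is shattered, and $\underline\alpha\ge\frac12$.

The argument stops where the main term $q2^{-n}$ falls below the error $n\sqrt q$, that is, at $2^n\approx\sqrt q/n$. Beyond this, (5) says nothing. But we need only one good $Y$, so the natural next step is to choose $Y$ at random.

## 5. A random tuple, with a coin for each zero of $\chi$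

**Random model.** Let $(y_1,\dots,y_n)$ be a random tuple in $\mathbb F_q^n$: i.i.d. uniform in the proof of Theorem A, uniform among injective tuples in the proofs of Theorems B and C. Let $\varepsilon_1,\dots,\varepsilon_n$ be i.i.d. uniform signs independent of it. Put $\chi_j^*(x)=\chi(y_j-x)$ if $x\ne y_j$, and $\chi_j^*(y_j)=\varepsilon_j$. For $\sigma\in\{\pm1\}^n$ put
$$A_x=\prod_{j=1}^n\mathbf 1[\chi_j^*(x)=\sigma_j]=\prod_{j=1}^n\tfrac12(1+\sigma_j\chi_j^*(x)),\qquad\tilde N_\sigma=\sum_{x\in\mathbb F_q}A_x,\qquad p=2^{-n},\qquad\mu=pq .$$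

The coins make $A_x$ a genuine $0/1$ variable for every $x$. They cost little: $A_x$ agrees with the indicator counted by $N_\sigma$ unless $x\in\{y_1,\dots,y_n\}$, where $N_\sigma$ counts nothing. So
$$\tilde N_\sigma-n\le N_\sigma\le\tilde N_\sigma.\tag{6}$$
In particular, if $\tilde N_\sigma>n$ for all $\sigma$, then $Y$ is shattered.

**Joint probabilities.** Let $z_1,\dots,z_r$ be distinct. For each $j$ at most one $z_i$ equals $y_j$, so $\prod_i\frac12(1+\sigma_j\chi_j^*(z_i))$ is affine in $\varepsilon_j$, and averaging over $\varepsilon_j$ replaces $\varepsilon_j$ by $0=\chi(0)$. The coins of different $j$ are independent. Hence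
$$E\prod_{i\le r}A_{z_i}=p^r\,E_y\prod_{j=1}^n\big(1+v_j(y_j)\big),\qquad v_j(y)=\sum_{\emptyset\ne T\subseteq[r]}\sigma_j^{|T|}\chi(f_T(y)),\tag{7}$$
because $\prod_{i\le r}(1+\sigma_j\chi(y-z_i))=1+v_j(y)$. With $U_r=r2^rq^{-1/2}$, (2) and the triangle inequality give
$$\Big|\sum_yv_j(y)\Big|\le r2^r\sqrt q=qU_r,\qquad|v_j(y)|\le2^r.\tag{8}$$
If the errors $v_j$ were absent, the $A_x$ would have the joint moments of independent variables of mean $p$. The next quantity measures the difference on average over $z$.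

**Definition 5 (averaged correlations).** For $0/1$ random variables $(A_x)_{x\in\mathbb F_q}$ and $p>0$, $\mu=pq$, put $\delta_0=1$ and
$$\delta_r=\mu^{-r}\sum_{z_1,\dots,z_r\text{ distinct}}E\prod_{i\le r}(A_{z_i}-p)\qquad(r\ge1).\tag{9}$$
Example: if the $A_x$ are independent with mean $p$, then $\delta_r=0$ for all $r\ge1$.

In the model, expand $\prod(A_{z_i}-p)$ and apply (7) to subtuples. For distinct $z_1,\dots,z_r$,
$$p^{-r}E\prod_{i\le r}(A_{z_i}-p)=\sum_{M\subseteq[r]}(-1)^{r-|M|}E_y\prod_j\big(1+v_j^M(y_j)\big),\qquad v_j^M=\sum_{\emptyset\ne T\subseteq M}\sigma_j^{|T|}\chi(f_T),\tag{10}$$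
and $\delta_r$ is $q^{-r}$ times the sum of (10) over distinct $z$. The bounds (8) hold for every $v_j^M$. The sum over $M$ acts as a filter: for $L\subseteq[r]$,
$$\sum_{L\subseteq M\subseteq[r]}(-1)^{r-|M|}=\begin{cases}1&\text{if }L=[r],\\0&\text{otherwise.}\end{cases}\tag{11}$$

Example ($r\le2$, i.i.d. $y_j$). Here $E_yv_j^{\{i\}}(y_j)=0$ and $E_yv_j^{\{1,2\}}(y_j)=c(z_1,z_2)=-\frac1q$ by (3). So (10) is $1-1=0$ for $r=1$, and $(1-\frac1q)^n-1-1+1=(1-\frac1q)^n-1$ for $r=2$. Hence $\delta_1=0$ and $|\delta_2|\le n/q$.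

## 6. High centered moments in terms of averaged correlations

This lemma turns bounds on the $\delta_r$ into a bound on $E(\tilde N-\mu)^m$.

**Lemma 1 (Moment Lemma).** Let $(A_x)_{x\in\mathbb F_q}$ be $0/1$ random variables, $0<p\le\frac12$, $\mu=pq$, $\tilde N=\sum_xA_x$, and let $\delta_r$ be as in (9). Then for $m\ge1$
$$|E(\tilde N-\mu)^m|\le\sum_\pi\mu^{d(\pi)}\sum_{\mathcal R\supseteq\mathrm{Sing}(\pi)}|\delta_{|\mathcal R|}|,\tag{12}$$
where $\pi$ runs over the set partitions of $[m]$, $d(\pi)$ is the number of blocks, $\mathcal R$ runs over sets of blocks, and $\mathrm{Sing}(\pi)$ is the set of singleton blocks.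

Example: for $m=2$ the partitions are $\{12\}$ and $\{1\}\{2\}$, and (12) reads $E(\tilde N-\mu)^2\le\mu(1+|\delta_1|)+\mu^2|\delta_2|$.

**Step 1: linearize powers.** A function of $A\in\{0,1\}$ is affine, so $(A-p)^s=a_s+b_s(A-p)$. Putting $A=1$ and $A=0$ gives
$$b_s=(1-p)^s-(-p)^s,\qquad a_s=p(1-p)^s+(1-p)(-p)^s .$$
So $a_1=0$, $b_1=1$. For $s\ge2$, since $p\le\frac12$, we have $0\le b_s\le(1-p)^s+p^s\le1$, and $|a_s|\le p(1-p)\big[(1-p)^{s-1}+p^{s-1}\big]\le p$.

**Step 2: group by coincidences.** Expand $(\tilde N-\mu)^m=\sum_{x\in\mathbb F_q^m}\prod_i(A_{x_i}-p)$ and group the $x$ by the partition $\pi$ that records which coordinates are equal. With distinct values $z_B$ on the blocks $B$,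
$$\prod_B(A_{z_B}-p)^{|B|}=\sum_{\mathcal R}\ \prod_{B\in\mathcal R}b_{|B|}(A_{z_B}-p)\prod_{B\notin\mathcal R}a_{|B|} .$$
Since $a_1=0$, only $\mathcal R\supseteq\mathrm{Sing}(\pi)$ contribute.

**Step 3: sum.** Let $r=|\mathcal R|$ and $d=d(\pi)$. For fixed $(z_B)_{B\in\mathcal R}$, the number of choices of the other $z_B$ does not depend on it and is at most $q^{d-r}$; each has a weight of absolute value at most $p^{d-r}$. The sum over $(z_B)_{B\in\mathcal R}$ of $E\prod_{B\in\mathcal R}(A_{z_B}-p)$ is $\mu^r\delta_r$ by (9), and the $b$'s are at most $1$. So $(\pi,\mathcal R)$ contributes at most $\mu^{d-r}\mu^r|\delta_r|=\mu^d|\delta_r|$. $\square$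

## 7. Two union bounds that stop at $2^n\approx\sqrt q$

Let $y_j$ be i.i.d. uniform. If $\mu\ge2n$, then $\tilde N_\sigma\le n$ forces $|\tilde N_\sigma-\mu|\ge\mu/2$, so
$$P(\tilde N_\sigma\le n)\le4^k\mu^{-2k}E(\tilde N_\sigma-\mu)^{2k}\qquad(k\ge1).\tag{13}$$
We then sum over the $2^n=q/\mu$ patterns $\sigma$.

*Second moment.* With $k=1$, the two examples above give $P(\tilde N_\sigma\le n)\le4(\frac1\mu+\frac nq)$. After the union bound the first term is $4q/\mu^2$. It is less than $1$ only if $\mu>2\sqrt q$, that is, $2^n<\frac12\sqrt q$. We are back at one half. The cure for this term is a higher moment: a typical main term is then $\mu^{-k}$ in place of $\mu^{-1}$.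

*Higher moments with Weil applied term by term.* Fix $k$. By independence $E_y\prod_j(1+v^M_j(y_j))=\prod_j(1+u^M_j)$ with $u^M_j=E_yv^M_j(y_j)$, $|u^M_j|\le U_r$. When $nU_r\le1$ this product differs from $1$ by at most $e^{nU_r}-1\le2nU_r$. So $|\delta_r|\le2^r\cdot2nU_r\le C_knq^{-1/2}$, and (12), (13) give only
$$P(\exists\sigma:\tilde N_\sigma\le n)\le2^nC_k(\mu^{-k}+nq^{-1/2}).$$
The error $2^nnq^{-1/2}$ again requires $2^n<\sqrt q/n$. The obstacle is precise: a bound of size $q^{-1/2}$ on $\delta_r$ cannot beat $2^{-n}$ once $2^n>\sqrt q$.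

The way past it is to remember that $\delta_r$ is an average over $z_1,\dots,z_r$. The term of order $q^{-1/2}$ is the first-order term of the product $\prod_j(1+u_j^M)$, and the filter (11) leaves of it only a multiple of $c(z_1,\dots,z_r)$. If we sum $c(z_1,\dots,z_r)$ over $z_r$ before summing over $y$, we get zero. Only the terms of second order, of size $(nU_r)^2\approx n^2/q$, remain, and $2^nn^2/q=n^2/\mu$ is small.

## 8. First-order cancellation and the proof of Theorem A

Let $n=\lfloor(1-\epsilon)\log_2q\rfloor$, so $q^\epsilon\le\mu\le2q^\epsilon$. Fix an integer $k\ge1/\epsilon$, let $q$ be large, and let $y_1,\dots,y_n$ be i.i.d. uniform. Constants $C_k$ depend only on $k$ and may change from line to line.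

**Claim.** $\delta_1=0$, and $|\delta_r|\le C_kn^2/q$ for $2\le r\le2k$.

**Step 1: isolate the first-order term.** By independence $E_y\prod_j(1+v_j^M(y_j))=\prod_j(1+u_j^M)$ with $u_j^M=\sum_{\emptyset\ne T\subseteq M}\sigma_j^{|T|}c(z_T)$. Singletons $T$ give $c(z_T)=0$, so $u_j^{\{1\}}=0$, and for $r=1$ (10) is $1-1=0$. Thus $\delta_1=0$. Let $r\ge2$. By (8), $|u_j^M|\le U_r$, and $nU_r\le1$ for large $q$. With $w=\sum_j|u_j^M|\le nU_r\le 1$,
$$\prod_j(1+u_j^M)=1+\sum_ju_j^M+\rho_M,\qquad|\rho_M|\le e^w-1-w\le w^2\le(nU_r)^2\le C_kn^2/q .$$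

**Step 2: filter.** Insert this in (10). By (11) the constant $1$ cancels. In the linear part, each $T$ is multiplied by $\sum_{M\supseteq T}(-1)^{r-|M|}$, so only $T=[r]$ survives. The $2^r$ remainders add up to at most $C_kn^2/q$. Hence (10) equals
$$\Big(\sum_j\sigma_j^r\Big)c(z_1,\dots,z_r)+O(C_kn^2/q).$$

**Step 3: average over $z_r$.** For fixed $z_1,\dots,z_{r-1}$,
$$\sum_{z_r\in\mathbb F_q}c(z_1,\dots,z_r)=\frac1q\sum_y\chi\Big(\prod_{i<r}(y-z_i)\Big)\sum_{z_r\in\mathbb F_q}\chi(y-z_r)=0.$$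
So the sum over $z_r\notin\{z_1,\dots,z_{r-1}\}$ is minus a sum of $r-1$ terms $c(z_1,\dots,z_{r-1},z_l)$, and it is at most $r-1$ in absolute value since $|c|\le1$. There are at most $q^{r-1}$ choices of $z_1,\dots,z_{r-1}$, so
$$|\delta_r|\le n\,q^{-r}q^{r-1}(r-1)+C_kn^2/q=n(r-1)/q+C_kn^2/q .$$
This proves the claim.

**Step 4: the $2k$-th moment.** Apply Lemma 1 with $m=2k$. The terms $\mathcal R=\emptyset$ require $\pi$ to have no singletons, so $d(\pi)\le k$. All other terms have $1\le|\mathcal R|\le2k$ and are bounded by the claim. Since $\mu\ge1$,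
$$E(\tilde N_\sigma-\mu)^{2k}\le C_k\big(\mu^k+\mu^{2k}n^2/q\big).$$

**Step 5: union bound.** For large $q$ we have $\mu\ge2n$, so (13) gives $P(\tilde N_\sigma\le n)\le C_k(\mu^{-k}+n^2/q)$. Summing over the $2^n\le q^{1-\epsilon}$ patterns,
$$P(\exists\sigma:\tilde N_\sigma\le n)\le C_k\big(q^{1-\epsilon-\epsilon k}+n^2q^{-\epsilon}\big)\longrightarrow0,$$
since $\epsilon k\ge1$. So for large $q$ some choice of the $y_j$ and $\varepsilon_j$ has $\tilde N_\sigma>n$ for all $\sigma$. By (6), all $N_\sigma>0$. By Definition 3 the $y_j$ are distinct and $Y$ is shattered. Thus $\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)\ge\lfloor(1-\epsilon)\log_2q\rfloor$. Hence $\underline\alpha\ge1-\epsilon$ for every $\epsilon$, and $\alpha_q\le1$ gives $\underline\alpha=\overline\alpha=1$. $\blacksquare$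

## 9. Injective tuples: character sums without independence

For Theorem B we want $\mu$ as small as a constant times $\ln q$, and this asks for three changes.

- The main term $C_k\mu^{-k}$ must beat $\mu/q$ with $\mu\asymp\ln q$, so $k$ must grow like $\ln q$, and the dependence on $k$ must be explicit.
- The error $2^nn^2/q=n^2/\mu$ is no longer small, so for large $|\mathcal R|$ we need a better bound on $\delta_r$. We get $q^{-3/2}$ for $r\ge3$, because the second-order terms average out too. For $r\le2$ we keep $n^2/q$; there the partitions involved have at most two singletons, and their total weight is small.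
- To speak about proportions of subsets, we take $(y_1,\dots,y_n)$ uniform among injective $n$-tuples, so that $Y$ is a uniform random $n$-subset. The product formula for expectations is lost, and the next lemma replaces it.

From now on $(y_j)$ is a uniform injective tuple. Write $(q)_s=q(q-1)\cdots(q-s+1)$.

**Lemma 2.** Let $r\ge1$, $2n^2\le q$, and let $g_1,\dots,g_n:\mathbb F_q\to\mathbb R$ satisfy $|g_j|\le2^r$ and $|\sum_yg_j(y)|\le r2^r\sqrt q$. Then for every $0\le s\le n$,
$$\sum_{J\subseteq[n],\,|J|=s}\Big|E\prod_{j\in J}g_j(y_j)\Big|\le2(nU_r)^s .$$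

**Step 1: remove the injectivity condition.** Fix $J$ with $|J|=s$; then $(y_j)_{j\in J}$ is a uniform injective $s$-tuple. For a function $y:J\to\mathbb F_q$, the permutations $\tau$ of $J$ with $y\circ\tau=y$ form a group. It is trivial if $y$ is injective; otherwise it contains a transposition, and its signs sum to $0$. So $\mathbf 1[y\text{ injective}]=\sum_\tau\mathrm{sgn}(\tau)\mathbf 1[y\circ\tau=y]$. Since $y\circ\tau=y$ means that $y$ is constant on the cycles of $\tau$,
$$\sum_{y\text{ injective}}\ \prod_{j\in J}g_j(y_j)=\sum_\tau\mathrm{sgn}(\tau)\prod_{B\text{ cycle of }\tau}\ \sum_{y\in\mathbb F_q}\ \prod_{j\in B}g_j(y).$$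
For $s=2$ this is $(\sum_y g_1)(\sum_y g_2)-\sum_y g_1g_2$.

**Step 2: bound each cycle.** The inner sum is at most $r2^r\sqrt q$ if $|B|=1$, and at most $q2^{r|B|}\le(r2^r\sqrt q)^{|B|}$ if $|B|\ge2$. So each $\tau$ contributes at most $(r2^r\sqrt q)^s=q^sU_r^s$. There are $s!$ permutations, and $(q)_s/q^s=\prod_{i<s}(1-\frac iq)\ge1-\frac{n^2}q\ge\frac12$. Hence $|E\prod_{j\in J}g_j(y_j)|\le\frac{q^s}{(q)_s}s!\,U_r^s\le2\,s!\,U_r^s$. Finally, $\binom ns s!\le n^s$. $\square$

## 10. Second-order cancellation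

**Lemma 3.** Let $q\ge q_0$, $n\le\log_2q$, $k\ge2$ and $nU_{2k}\le\frac12$. Then
$$|\delta_1|,|\delta_2|\le20n^2/q,\qquad|\delta_r|\le7n^3r^316^rq^{-3/2}\quad(3\le r\le2k).$$

Let $1\le r\le2k$; then $nU_r\le\frac12$. In (10) write $\prod_j(1+v_j^M(y_j))=\sum_{J\subseteq[n]}\prod_{j\in J}v_j^M(y_j)$ and sort by $s=|J|$. The terms with $s=0$ cancel by (11).

**Step 1: the terms $s\ge3$, bounded by brute force.** By (8) and Lemma 2, for each of the $2^r$ sets $M$ they are at most $\sum_{s\ge3}2(nU_r)^s\le4(nU_r)^3$. Together they contribute at most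
$$2^r\cdot4(nU_r)^3=4n^3r^316^rq^{-3/2}$$
to (10), hence also to $\delta_r$.

**Step 2: the terms $s=1$, averaged over $z_r$.** Each $y_j$ is uniform, so as in Section 8 these terms sum to $(\sum_j\sigma_j^r)c(z_1,\dots,z_r)$. This is $0$ for $r=1$, and at most $n/q$ in absolute value for $r=2$ by (3). For $r\ge3$,
$$\sum_{z_r\notin\{z_1,\dots,z_{r-1}\}}c(z_1,\dots,z_r)=-\sum_{l<r}c(z_1,\dots,z_{r-1},z_l).$$
In $c(z_1,\dots,z_{r-1},z_l)$ the factor $y-z_l$ is squared and $r-2\ge1$ distinct linear factors remain. By (4) it is at most $((r-3)\sqrt q+1)/q\le rq^{-1/2}$ in absolute value. So $s=1$ contributes at most $n\cdot q^{-r}\cdot q^{r-1}\cdot r^2q^{-1/2}=nr^2q^{-3/2}$ to $\delta_r$.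

**Step 3: the shape of the terms $s=2$.** A product $\chi(f_T(y_j))\chi(f_{T'}(y_{j'}))$ occurs for those $M$ that contain $T\cup T'$, so by (11) only $T\cup T'=[r]$ survives. The terms sum to
$$\sum_{j<j'}\ \sum_{\substack{T\cup T'=[r]\\T,T'\ne\emptyset}}\sigma_j^{|T|}\sigma_{j'}^{|T'|}\kappa_{T,T'}(z),$$
$$\kappa_{T,T'}=\frac1{q(q-1)}\sum_{y\ne y'}\chi(f_T(y))\chi(f_{T'}(y'))=\frac{C_TC_{T'}-\sum_y\chi(f_T(y)f_{T'}(y))}{q(q-1)} .\tag{14}$$

**Step 4: $r\le2$.** Here $C_T\in\{0,-1\}$, so $|\kappa_{T,T'}|\le\frac{1+q}{q(q-1)}\le\frac2q$. There are at most $16$ pairs $(T,T')$ and at most $n^2/2$ pairs $(j,j')$, so $s=2$ contributes at most $16n^2/q$. With Steps 1 and 2,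
$$|\delta_1|,|\delta_2|\le\frac{n}{q}+\frac{16n^2}q+O(n^3q^{-3/2})\le\frac{20n^2}q$$
for large $q$, because $n\le\log_2q$.

**Step 5: $r\ge3$ and $T\ne T'$.** Put $\bar\kappa_{T,T'}=q^{-r}\big|\sum_{z\text{ distinct}}\kappa_{T,T'}(z)\big|$. We show $\bar\kappa_{T,T'}\le4r^3q^{-3/2}$.

The second sum in (14): $\chi(f_Tf_{T'})$ is $\chi(f_{T\triangle T'})$ with the points $z_i$, $i\in T\cap T'$, removed. As $|T\triangle T'|\ge1$ and $|T\triangle T'|+|T\cap T'|=r$, we get $|\sum_y\chi(f_Tf_{T'})|\le(|T\triangle T'|-1)\sqrt q+|T\cap T'|\le r\sqrt q$. This contributes at most $\frac{r\sqrt q}{q(q-1)}\le2rq^{-3/2}$.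

The product $C_TC_{T'}$: by symmetry we may choose $i\in T\setminus T'$.

- If $|T|=1$, then $C_T=0$.
- If $|T|=2$, then $C_T=-1$ and $|C_TC_{T'}|\le r\sqrt q$. The contribution is at most $2rq^{-3/2}$.
- If $|T|\ge3$, note that $C_{T'}$ does not depend on $z_i$, and $\sum_{z_i\in\mathbb F_q}C_T=0$ as in Section 8. So the sum of $C_T$ over $z_i\notin\{z_l:l\ne i\}$ equals $-\sum_{l\ne i}C_T|_{z_i=z_l}$. If $l\notin T$, then $C_T|_{z_i=z_l}$ has $|T|$ distinct points and is at most $(|T|-1)\sqrt q$ in absolute value. If $l\in T$, one factor is squared, $|T|-2\ge1$ distinct factors remain, and (4) gives $(|T|-3)\sqrt q+1$. Both are at most $r\sqrt q$, so the sum is at most $r^2\sqrt q$. With $|C_{T'}|\le r\sqrt q$ and at most $q^{r-1}$ choices of the other $z_l$, the contribution is at most $\frac1q\cdot\frac{r^2\sqrt q\cdot r\sqrt q}{q(q-1)}=\frac{r^3}{q(q-1)}\le2r^3q^{-2}$.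

In every case the total is at most $4r^3q^{-3/2}$.

**Step 6: $r\ge3$ and $T=T'=[r]$.** Neither set now has an index of its own, so we average the two factors together. Write, for any number of arguments,
$$\kappa(z_1,\dots,z_r)=\frac1{q(q-1)}\sum_{y\ne y'}\prod_i\chi\big((y-z_i)(y'-z_i)\big).$$
For $y\ne y'$ we have $\sum_{z_r\in\mathbb F_q}\chi((y-z_r)(y'-z_r))=-1$ by (3). Hence
$$\sum_{z_r\notin\{z_1,\dots,z_{r-1}\}}\kappa(z_1,\dots,z_r)=-\kappa(z_1,\dots,z_{r-1})-\sum_{l<r}\kappa(z_1,\dots,z_{r-1},z_l).$$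
Each $\kappa$ on the right has the form $\frac1{q(q-1)}\big[(\sum_yh(y))^2-\sum_yh(y)^2\big]$, with $h(y)=\chi(\prod_{i<r}(y-z_i))$ for the first and $h(y)=\mathbf 1[y\ne z_l]\,\chi(\prod_{i<r,\,i\ne l}(y-z_i))$ for the others. Since $r\ge3$, at least one linear factor is left in each, and (2), (4) give $|\sum_yh|\le r\sqrt q$. So each is at most $\frac{r^2q+q}{q(q-1)}\le\frac{4r^2}q$ in absolute value. There are $r$ of them, and at most $q^{r-1}$ choices of $z_1,\dots,z_{r-1}$. Hence $\bar\kappa_{[r],[r]}\le4r^3q^{-2}$.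

**Step 7: add up for $r\ge3$.** There are at most $4^r$ pairs $(T,T')$ and at most $n^2/2$ pairs $(j,j')$, so $s=2$ contributes at most $2n^24^rr^3q^{-3/2}$. Altogether
$$|\delta_r|\le\big(nr^2+2n^24^rr^3+4n^3r^316^r\big)q^{-3/2}\le7n^3r^316^rq^{-3/2}.\qquad\square$$

## 11. Moments of order $\frac1{10}\ln q$ and the proof of Theorem B

Let $n=\lfloor\log_2(q/(K\ln q))\rfloor$, so $K\ln q\le\mu\le2K\ln q$, and let $k=\lfloor\frac1{20}\ln q\rfloor$. For large $q$ we have $k\ge2$, $\mu\ge2n$, $k\le\mu$, $2n^2\le q$, and $nU_{2k}=2nk\,4^kq^{-1/2}\le\frac12$, because $4^k\le q^{(\ln4)/20}\le q^{0.07}$. So Lemma 3 applies. Put $m=2k$ in Lemma 1 and split the right side of (12) by $|\mathcal R|$.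

**Step 1: $\mathcal R=\emptyset$, the main term.** Let $P_l=\sum_\pi\mu^{d(\pi)}$ over the partitions $\pi$ of $[l]$ without singletons, $P_0=1$. By the exponential formula $\sum_lP_lt^l/l!=\exp(\mu(e^t-1-t))$. All coefficients are nonnegative, and $e^t-1-t\le t^2$ for $0<t\le1$, so $P_l\le l!\,t^{-l}e^{\mu t^2}$. Take $t=\sqrt{k/\mu}\le1$. Then for $0\le a\le2$
$$\mu^aP_{2k-a}\le(2k)!\,t^{-2k}e^k(\mu t)^a=Q\,(k\mu)^{a/2},\qquad Q:=(2k)!\,(e\mu/k)^k.\tag{15}$$
Since $(2k)!\le(2k)^{2k}$, we have $Q\le(4ek\mu)^k=\mu^{2k}(4ek/\mu)^k$. The terms $\mathcal R=\emptyset$ contribute $P_{2k}\le Q$.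

**Step 2: $|\mathcal R|\in\{1,2\}$, few singletons.** Since $\mathrm{Sing}(\pi)\subseteq\mathcal R$, the partition has $a\le2$ singletons. There are at most $2(2k)^2=8k^2$ choices of $\mathcal R$. By Lemma 3 and (15) the contribution is at most
$$\sum_{a\le2}\binom{2k}a\mu^aP_{2k-a}\cdot8k^2\cdot\frac{20n^2}q=O\Big(\frac{k^5\mu n^2}q\Big)Q\le Q$$
for large $q$, because $k,\mu,n=O(\ln q)$.

**Step 3: $|\mathcal R|\ge3$, where $q^{-3/2}$ helps.** The number of $\mathcal R\supseteq\mathrm{Sing}(\pi)$ is $2^{\mathrm{ns}(\pi)}$, with $\mathrm{ns}(\pi)$ the number of non-singleton blocks. If $d(\pi)=m-i$, then $i=\sum_B(|B|-1)\ge\mathrm{ns}(\pi)$. Choosing a spanning tree on each block maps the partitions of $[m]$ with $m-i$ blocks injectively to forests with $i$ edges, so there are at most $\binom{\binom m2}i\le\frac{(m^2/2)^i}{i!}$ of them. Hence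
$$\sum_\pi2^{\mathrm{ns}(\pi)}\mu^{d(\pi)}\le\mu^m\sum_i\frac{2^i(m^2/2)^i}{i!\,\mu^i}\le\mu^me^{m^2/\mu}=\mu^{2k}e^{4k^2/\mu}.$$
By Lemma 3 these terms contribute at most $\mu^{2k}e^{4k^2/\mu}\cdot7n^3(2k)^3256^kq^{-3/2}$.

**Step 4: union bound.** By (13), which holds here for the same reason,
$$P(\tilde N_\sigma\le n)\le4^k\mu^{-2k}E(\tilde N_\sigma-\mu)^{2k}\le2\Big(\frac{16ek}\mu\Big)^k+7n^3(2k)^3\,1024^k\,e^{4k^2/\mu}q^{-3/2}.$$
First term: $\frac{16ek}\mu\le\frac{16e}{20K}\le\frac3K=e^{-30}$, and $k\ge\frac1{20}\ln q-1$, so it is at most $2e^{-30k}\le2e^{30}q^{-3/2}$. Second term: $1024^k\le q^{(\ln1024)/20}\le q^{0.347}$, and $\frac{4k^2}\mu\le\frac{\ln q}{100K}\le0.01\ln q$, so $1024^ke^{4k^2/\mu}\le q^{0.36}$. Multiplying by the number $2^n\le q$ of patterns,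
$$P(\exists\sigma:\tilde N_\sigma\le n)=O\big(q^{-1/2}+q^{-0.14}(\ln q)^6\big)=O(q^{-1/10}).$$
By (6), if $\tilde N_\sigma>n$ for all $\sigma$, then $Y$ is shattered. So all but a proportion $O(q^{-1/10})$ of the $n$-subsets are shattered.

**Step 5: smaller sizes, and the dimension.** An integer $n'\ge1$ in the range of the theorem satisfies $n'\le n$. A uniform $n'$-subset of a uniform $n$-subset is a uniform $n'$-subset, and subsets of shattered sets are shattered, so the same bound holds for $n'$. For large $q$ a shattered $n$-subset exists. Since $n>\log_2q-\log_2\ln q-\log_2K-1$, the lower bound for $\mathrm{VCdim}_{\mathbb F_q}(\mathcal S_q)$ follows; the upper bound is the counting bound. $\blacksquare$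

## 12. Poisson counts of missing patterns and the proof of Theorem C

Let $n=\lceil\log_2(q/(c\ln q))\rceil$, so $\frac c2\ln q\le\mu\le c\ln q$. Every integer $n'$ in the range of the theorem satisfies $n'\ge n$. If an $n'$-subset is shattered, so are all its $n$-subsets, so the proportion for $n'$ is at most that for $n$. It therefore suffices to show that a uniform random $n$-subset is shattered with probability $o(1)$. The plan is to show that $\tilde N_\sigma=0$ has probability close to $e^{-\mu}$, also jointly for two patterns, and then to apply the second moment method to the number of missing patterns.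

Let $H=\lceil\frac1{10}\ln q\rceil$. Let $\Sigma$ be a set of $\ell\in\{1,2\}$ patterns, $W=\sum_{\sigma\in\Sigma}\tilde N_\sigma$, the number of $x$ with $(\chi_j^*(x))_j\in\Sigma$, and $\lambda=\ell\mu$.

**Step 1: factorial moments of $W$.** Let $1\le r\le H$, let $z_1,\dots,z_r$ be distinct and $\tau^{(1)},\dots,\tau^{(r)}\in\Sigma$. As in (7), the probability that each $z_i$ has the pattern $\tau^{(i)}$ is
$$p^rE\prod_j(1+v_j(y_j)),\qquad v_j=\sum_{\emptyset\ne T\subseteq[r]}\Big(\prod_{i\in T}\tau_j^{(i)}\Big)\chi(f_T).$$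
The bounds (8) hold for these $v_j$, so Lemma 2 applies ($2n^2\le q$ for large $q$). Since $2^H\le2q^{(\ln2)/10}\le2q^{0.07}$, we have $nU_H\le\frac12$ for large $q$. Expanding over $J$, the term $J=\emptyset$ gives $1$ and the rest is at most $\sum_{s\ge1}2(nU_r)^s\le4nU_H$. So the probability is $p^r(1+O(nU_H))$. Now $\binom Wr$ counts the $r$-subsets of such $x$, so we sum over ordered distinct $z$ and over $\tau\in\Sigma^r$ and divide by $r!$. With $(q)_r=q^r(1+O(H^2/q))$,
$$E\binom Wr=\frac{\lambda^r}{r!}(1+O(\eta))\quad(0\le r\le H),\qquad\eta=nU_H+H^2/q=O(q^{-0.42}).\tag{16}$$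

**Step 2: the probability of $W=0$.** For an integer $W\ge1$ we have $\sum_{r<H}(-1)^r\binom Wr=(-1)^{H-1}\binom{W-1}{H-1}$, and $\binom{W-1}{H-1}\le\binom WH$, because the left side is $0$ for $W<H$ and $\binom WH=\frac WH\binom{W-1}{H-1}$. For $W=0$ the sum is $1$. This gives the Bonferroni inequality
$$\Big|P(W=0)-\sum_{r<H}(-1)^rE\binom Wr\Big|\le E\binom WH .$$
By Taylor's theorem $|e^{-\lambda}-\sum_{r<H}(-\lambda)^r/r!|\le\lambda^H/H!$. Together with (16),
$$|P(W=0)-e^{-\lambda}|=O\big(\eta e^\lambda+\lambda^H/H!\big)=O(q^{-0.3}).$$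
For the last bound, $e^\lambda\le q^{2c}=q^{0.001}$, and since $\lambda\le2c\ln q$ and $H\ge\frac1{10}\ln q$,
$$\frac{\lambda^H}{H!}\le\Big(\frac{e\lambda}H\Big)^H\le(20ec)^H=\Big(\frac e{100}\Big)^H\le e^{-3.6H}\le q^{-0.36}.$$
As $e^{-\lambda}\ge q^{-0.001}$, we get $P(W=0)=(1+o(1))e^{-\ell\mu}$ uniformly in $\Sigma$.

**Step 3: some pattern is missing.** Let $X=\#\{\sigma:\tilde N_\sigma=0\}$. Step 2 with $\ell=1$ gives $EX=(1+o(1))2^ne^{-\mu}$, which tends to infinity because $2^n\ge q/(c\ln q)$ and $e^{-\mu}\ge q^{-c}$. For $\sigma\ne\sigma'$ the event $\tilde N_\sigma=\tilde N_{\sigma'}=0$ is $W=0$ for $\Sigma=\{\sigma,\sigma'\}$. So Step 2 with $\ell=2$ gives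
$$EX^2\le EX+4^n(1+o(1))e^{-2\mu}=(1+o(1))(EX)^2 .$$
By Chebyshev's inequality $P(X=0)\le\mathrm{Var}(X)/(EX)^2\to0$. If $X>0$, then some $\tilde N_\sigma=0$, hence $N_\sigma=0$ by (6), and $Y$ is not shattered. $\blacksquare$
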